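# Products of almost periodic functionals on the Fourier algebra

## 1. Two families of groups on which products escape

**Theorem 1.**

(A) Let $G$ be a locally compact group containing the free group $\mathbb F_2$ as a closed discrete subgroup. Then there is $T\in\mathcal{AP}(\hat G)$ with $T^*T\notin\mathcal{WAP}(\hat G)$. Hence neither $\mathcal{AP}(\hat G)$ nor $\mathcal{WAP}(\hat G)$ is a $C^*$-subalgebra of $\operatorname{VN}(G)$.

(B) Let $G=\prod_{l\ge1}\big(SU(n_l)\times SU(n_l)\big)$ with $n_l=l+3$. There is $T\in\mathcal{AP}(\hat G)$ with $T^*T\notin\mathcal{WAP}(\hat G)$. The same holds for every locally compact group containing $G$ as a closed subgroup.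

Here is what the words mean. The group von Neumann algebra $\operatorname{VN}(G)$ is the dual of a commutative Banach algebra of functions on $G$, Eymard's Fourier algebra $A(G)$. So $A(G)$ acts on $\operatorname{VN}(G)$, and each $T\in\operatorname{VN}(G)$ has an orbit map $a\mapsto a\cdot T$. If this map is compact, $T$ is called almost periodic; if it is weakly compact, $T$ is weakly almost periodic. The resulting spaces are $\mathcal{AP}(\hat G)\subset\mathcal{WAP}(\hat G)\subset\operatorname{VN}(G)$. Their definition uses only the module structure. But $\operatorname{VN}(G)$ is also a $C^*$-algebra, and one asks whether these two spaces respect its multiplication. The question comes from Volker Runde, "Completely almost periodic functionals", arXiv:1011.4270 (2010): are $\mathcal{AP}(\hat G)$ and $\mathcal{WAP}(\hat G)$ always $C^*$-subalgebras of $\operatorname{VN}(G)$? It is known that they are in some special cases, for example if $G$ is abelian, or discrete and amenable.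

Theorem 1 says no in both cases, and it says so in a strong form. One operator $T$ in the smaller space has its product $T^*T$ outside even the larger space. We shall see that both spaces are closed under adjoints, so $T^*\in\mathcal{AP}(\hat G)$ as well, and a single pair $(T^*,T)$ defeats both spaces at once. Part (A) applies to $G=\mathbb F_2$ itself. The group in part (B) is compact and connected, hence amenable, so amenability does not help.

Along the way we prove two companions: Corollary 10, on almost connected groups and on discrete linear groups, and Proposition 7, a positive result for groups with an abelian subgroup of finite index. These notes do not classify the groups for which the property holds; for instance non-amenable discrete groups without free subgroups, and general amenable non-discrete groups, are not decided here.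

## 2. The Fourier algebra and its orbit maps

Inner products are linear in the first variable. Let $\lambda$ be the left regular representation, $(\lambda(g)\xi)(s)=\xi(g^{-1}s)$ on $L^2(G)$, and $\operatorname{VN}(G)$ the von Neumann algebra that it generates. We use Eymard's description of $A(G)$. It consists of the functions $a(g)=\langle\lambda(g)\xi,\eta\rangle$ with $\xi,\eta\in L^2(G)$, and $\|a\|$ is the minimum of $\|\xi\|\,\|\eta\|$ over all such representations of $a$. Under pointwise multiplication it is a commutative Banach algebra. It is the predual of $\operatorname{VN}(G)$ through $\langle T,a\rangle=\langle T\xi,\eta\rangle$; in particular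
$$\langle\lambda(g),a\rangle=a(g).$$

**Definition.** For $T\in\operatorname{VN}(G)$ let $L_T:A(G)\to\operatorname{VN}(G)$, $L_T(a)=a\cdot T$, that is
$$\langle b,L_Ta\rangle=\langle T,ab\rangle\qquad(a,b\in A(G)).\tag{1}$$
$T$ is *almost periodic*, $T\in\mathcal{AP}(\hat G)$, if $L_T$ is compact, and *weakly almost periodic*, $T\in\mathcal{WAP}(\hat G)$, if $L_T$ is weakly compact.

For a general Banach algebra one asks this of both maps $a\mapsto a\cdot\phi$ and $a\mapsto\phi\cdot a$; here they coincide because $A(G)$ is commutative. Formula (1) gives $\|L_T\|\le\|T\|$, since $|\langle T,ab\rangle|\le\|T\|\,\|a\|\,\|b\|$.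

*Example.* From $\langle b,a\cdot\lambda(g)\rangle=a(g)b(g)$ we get $a\cdot\lambda(g)=a(g)\lambda(g)$. So $L_{\lambda(g)}$ has rank one, and every finite linear combination of the $\lambda(g)$ is almost periodic.

*Example (the circle).* For $G=\mathbb T$, $A(\mathbb T)$ is the algebra of absolutely convergent Fourier series $a(z)=\sum_n\omega_nz^n$ with $\|a\|=\sum|\omega_n|$, and $\operatorname{VN}(\mathbb T)=\ell^\infty(\mathbb Z)$ with $\langle\phi,a\rangle=\sum_n\omega_n\phi(n)$. Then $\langle z^n,L_\phi(z^k)\rangle=\phi(n+k)$, so $L_\phi(z^k)$ is the translate of $\phi$ by $k$. The unit ball of $A(\mathbb T)=\ell^1(\mathbb Z)$ is the closed absolutely convex hull of the $z^k$, so by Mazur's theorem $\phi\in\mathcal{AP}(\hat{\mathbb T})$ if and only if the translates of $\phi$ form a relatively norm compact set in $\ell^\infty(\mathbb Z)$. That explains the name. Here products are harmless: if $\phi,\psi$ are almost periodic, from any sequence of translations we can pick a subsequence along which the translates of both converge uniformly, and then the translates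 of $\phi\psi$ converge too.

**Lemma 2.** $\mathcal{AP}(\hat G)$ and $\mathcal{WAP}(\hat G)$ are norm-closed, self-adjoint subspaces of $\operatorname{VN}(G)$.

*Proof.* $T\mapsto L_T$ is linear and contractive, and the compact (weakly compact) operators form a norm-closed subspace. For adjoints put $\tilde a(g)=\overline{a(g^{-1})}$. If $a(g)=\langle\lambda(g)\xi,\eta\rangle$, then $\tilde a(g)=\langle\lambda(g)\eta,\xi\rangle$. So $a\mapsto\tilde a$ is a conjugate-linear, isometric, multiplicative bijection of $A(G)$, and
$$\overline{\langle T,\tilde a\rangle}=\overline{\langle T\eta,\xi\rangle}=\langle T^*\xi,\eta\rangle=\langle T^*,a\rangle.$$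
Hence $\langle b,L_{T^*}a\rangle=\overline{\langle T,\tilde a\tilde b\rangle}=\overline{\langle\tilde b,L_T\tilde a\rangle}$, that is, $L_{T^*}a=(L_T\tilde a)^*$. The set $L_{T^*}(\text{ball})$ is the image of $L_T(\text{ball})$ under the adjoint map, a conjugate-linear isometry, so it is relatively (weakly) compact when $L_T(\text{ball})$ is. $\square$

So only multiplication can fail. To prove that an operator is *not* weakly almost periodic we use iterated limits.

**Lemma 3.** Let $S\in\mathcal{WAP}(\hat G)$ and let $(a_l),(b_m)$ be sequences in the unit ball of $A(G)$. If both iterated limits of $\langle S,a_lb_m\rangle$ exist, they are equal.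

*Proof.* Let $\alpha_l=\lim_m\langle S,a_lb_m\rangle\to\alpha$ and $\beta_m=\lim_l\langle S,a_lb_m\rangle\to\beta$. As $L_S$ is weakly compact, $(b_m\cdot S)_m$ has a weak cluster point $\Phi\in\operatorname{VN}(G)$. Let $\mu\in A(G)^{**}$ be a weak\* cluster point of $(a_l)$. Then $\langle a_l,\Phi\rangle$ is a cluster point of $\langle S,a_lb_m\rangle$ over $m$, so it is $\alpha_l$; and $\langle\mu,\Phi\rangle$ is a cluster point of $(\alpha_l)$, so it is $\alpha$. On the other hand $\langle\mu,b_m\cdot S\rangle$ is a cluster point of $\langle S,a_lb_m\rangle$ over $l$, so it is $\beta_m$. Since $\mu$ is a norm-continuous functional on $\operatorname{VN}(G)$ and $\Phi$ is a weak cluster point, $\langle\mu,\Phi\rangle$ is a cluster point of $(\beta_m)$, so it is $\beta$. $\square$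

*Example.* In $\operatorname{VN}(\mathbb T)=\ell^\infty(\mathbb Z)$ let $\phi=1_{\{n\ge0\}}$, $a_l=z^l$, $b_m=z^{-m}$. Then $\langle\phi,a_lb_m\rangle=\phi(l-m)$ has iterated limits $0$ ($m$ first) and $1$ ($l$ first). So $\phi\notin\mathcal{WAP}(\hat{\mathbb T})$.

Next, we must move examples from a subgroup up to the group.

**Lemma 4.** Let $H\le G$ be closed, $r:A(G)\to A(H)$ restriction, $S\in\operatorname{VN}(H)$. Then $r^*:\operatorname{VN}(H)\to\operatorname{VN}(G)$ is an isometric $*$-homomorphism with $r^*(\lambda_H(h))=\lambda_G(h)$, and $S\in\mathcal{AP}(\hat H)\iff r^*(S)\in\mathcal{AP}(\hat G)$; likewise for $\mathcal{WAP}$.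

*Proof.* By Herz's restriction theorem $r$ maps the closed unit ball of $A(G)$ onto that of $A(H)$. Hence $r^*$ is isometric. It is weak\*-continuous, and $\langle r^*\lambda_H(h),a\rangle=a(h)$ shows $r^*(\lambda_H(h))=\lambda_G(h)$. So $r^*$ is multiplicative and $*$-preserving on the span of the $\lambda_H(h)$. That span is weak\*-dense and the operations are (separately) weak\*-continuous, so $r^*$ is a $*$-homomorphism. Since $r$ is multiplicative, $\langle r^*S,ab\rangle=\langle S,r(a)r(b)\rangle$, i.e.
$$L_{r^*S}=r^*\circ L_S\circ r .$$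
Therefore $L_{r^*S}(\text{ball of }A(G))=r^*\big(L_S(\text{ball of }A(H))\big)$. A linear isometry has norm-closed, hence weakly closed, range, and is a homeomorphism onto it for both the norm and the weak topologies; so it preserves and reflects relative norm and weak compactness. $\square$

Consequently, if $T\in\mathcal{AP}(\hat H)$ and $T^*T\notin\mathcal{WAP}(\hat H)$, then $r^*(T)\in\mathcal{AP}(\hat G)$ and $r^*(T)^*r^*(T)=r^*(T^*T)\notin\mathcal{WAP}(\hat G)$. The last sentence of Theorem 1(B) thus follows from the first part of (B).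

## 3. Integers and discrete amenable groups

Let $G$ be discrete. Then $\delta_g(s)=\langle\lambda(s)\delta_e,\delta_g\rangle$, so $\delta_g\in A(G)$ with norm $1$, and $\langle T,\delta_g\rangle=\langle T\delta_e,\delta_g\rangle$ is the "coefficient of $\lambda(g)$ in $T$". Approximating $\xi,\eta\in\ell^2(G)$ by finitely supported vectors, we see that finitely supported functions are dense in $A(G)$. Let $C_r^*(G)$ be the norm closure of the span of the $\lambda(g)$.

**Proposition 5.** Let $G$ be discrete and amenable. Then $\mathcal{AP}(\hat G)=\mathcal{WAP}(\hat G)=C_r^*(G)$.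

*Proof.* For any discrete $G$, finitely supported operators are in $\mathcal{AP}(\hat G)$, which is norm closed, so
$$C_r^*(G)\subset\mathcal{AP}(\hat G)\subset\mathcal{WAP}(\hat G).\tag{2}$$
Now let $T\in\mathcal{WAP}(\hat G)$. If $a$ is finitely supported, then $\langle\delta_s,a\cdot T\rangle=\langle T,a\delta_s\rangle=a(s)\langle T,\delta_s\rangle$, so $a\cdot T=\sum_sa(s)\langle T,\delta_s\rangle\lambda(s)$ is a finite sum. By density and $\|a\cdot T\|\le\|a\|\|T\|$, we get $a\cdot T\in C_r^*(G)$ for all $a\in A(G)$. By Leptin's theorem amenability gives a bounded approximate identity $(e_i)$ of $A(G)$. Then $\langle b,e_i\cdot T\rangle=\langle T,e_ib\rangle\to\langle T,b\rangle$, so $e_i\cdot T\to T$ weak\*. Since $L_T$ is weakly compact, $(e_i\cdot T)$ has a weak cluster point; it is also a weak\* cluster point, hence equals $T$. The space $C_r^*(G)$ is norm closed, so weakly closed, and thus $T\in C_r^*(G)$. $\square$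

For $G=\mathbb Z$ all of this is Fourier series. $\operatorname{VN}(\mathbb Z)=L^\infty(\mathbb T)$ with $\lambda(n)\leftrightarrow z^n$; $A(\mathbb Z)\cong L^1(\mathbb T)$; $\langle f,\delta_n\rangle=\hat f(n)$; $C_r^*(\mathbb Z)=C(\mathbb T)$. The approximate identity can be taken to be $e_r(n)=\max(0,1-\frac{|n|}{r+1})$, the coefficients of the Fejér kernel, with $\|e_r\|=1$, and $e_r\cdot f$ is the $r$-th Fejér mean of $f$. The outcome is
$$\mathcal{AP}(\hat{\mathbb Z})=\mathcal{WAP}(\hat{\mathbb Z})=C(\mathbb T).\tag{3}$$

By (2), $C_r^*(G)$ is an algebra that always sits inside $\mathcal{AP}(\hat G)$ for discrete $G$. If $T\in C^*_r(G)$, then $T^*T\in C_r^*(G)\subset\mathcal{AP}(\hat G)$. So for a discrete counterexample we need an almost periodic $T$ *outside* $C_r^*(G)$, and Proposition 5 says that $G$ must then be non-amenable.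

## 4. The comultiplication and groups with an abelian subgroup of finite index

The sensible first attempt is to encode $L_T$ by an operator that depends multiplicatively on $T$. Put $M=\operatorname{VN}(G)$, $M_*=A(G)$, and on $L^2(G\times G)$ consider the unitary $(W\xi)(s,t)=\xi(s,st)$. Define $\Gamma(T)=W^*(T\otimes1)W$. Then
$$\big(\Gamma(\lambda(g))\xi\big)(s,t)=(W\xi)(g^{-1}s,s^{-1}t)=\xi(g^{-1}s,g^{-1}t),$$
so $\Gamma(\lambda(g))=\lambda(g)\otimes\lambda(g)$. Thus $\Gamma:M\to M\bar\otimes M$ is a weak\*-continuous isometric $*$-homomorphism, and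
$$\langle\Gamma(T),a\otimes b\rangle=\langle T,ab\rangle=\langle b,L_Ta\rangle\tag{4}$$
(true for $T=\lambda(g)$, hence for all $T$). So $L_T$ is obtained from $\Gamma(T)$ by slicing with $a$ in the first factor.

Now suppose $L_T$ is compact. One would like to approximate $L_T$ by finite rank maps, that is, $\Gamma(T)$ by elements of the algebraic tensor product $M\otimes M$, conclude $\Gamma(T)\in M\otimes_{\min}M$ (the operator-norm closure of $M\otimes M$ in $M\bar\otimes M$), and use that $M\otimes_{\min}M$ is an algebra. The trouble is the norm. Being close as maps $M_*\to M$ means being close in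
$$\|Y\|_\vee=\sup\{|\langle Y,a\otimes b\rangle|:\|a\|,\|b\|\le1\},\qquad\|\Gamma(T)\|_\vee=\|L_T\|,$$
which is in general smaller than the operator norm. By Effros–Ruan, $M\bar\otimes M\cong CB(M_*,M)$ isometrically through slicing, so the operator norm of $Y$ is the *completely bounded* norm of its slice map. If the two norms are comparable, the attempt succeeds. Here is a case.

**Lemma 6** (R. R. Smith). Let $E$ be an operator space and $u:E\to M_n(C(K))$ a bounded linear map, $K$ compact. Then $\|u\|_{cb}\le n\|u\|$.

*Proof.* For $x\in M_N(E)$ the norm of $u_N(x)$ is the supremum over $t\in K$ of that of $(u_t)_N(x)$, where $u_t:E\to M_n$ is $u$ followed by evaluation at $t$. So we may fix $t$; adding zero rows and columns we may assume $N\ge n$. A unit vector $\zeta\in\mathbb C^N\otimes\mathbb C^n$ is $\sum_{i\le n}\zeta_i\otimes e_i$, and the $\zeta_i$ span at most $n$ dimensions. So $\zeta=(\alpha\otimes1)\zeta_0$ with an isometry $\alpha:\mathbb C^n\to\mathbb C^N$ and a unit vector $\zeta_0\in\mathbb C^n\otimes\mathbb C^n$. Write likewise $\zeta'=(\beta\otimes1)\zeta_0'$.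 Then
$$|\langle(u_t)_N(x)\zeta,\zeta'\rangle|=|\langle(u_t)_n(\beta^*x\alpha)\zeta_0,\zeta_0'\rangle|\le\|(u_t)_n\|\,\|x\| .$$
Finally an $n\times n$ block matrix has norm at most $n$ times the largest norm of an entry, so $\|(u_t)_n(y)\|\le n\max_{i,j}\|u_t(y_{ij})\|\le n\|u\|\|y\|$. $\square$

**Proposition 7.** If $G$ has a closed abelian subgroup $H$ of finite index $n$, then $\mathcal{AP}(\hat G)$ is a $C^*$-subalgebra of $\operatorname{VN}(G)$.

*Proof.*

**Step 1: embed $M$ in matrices over a commutative algebra.** $H$ is closed of finite index, hence open, and Haar measure of $G$ restricts to one of $H$; the modular function of $G$ is $1$ on $H$. Decompose $L^2(G)=\bigoplus_{i=1}^nL^2(g_iH)$ over the left cosets. Left translation by $g_i$ identifies $L^2(g_iH)$ with $L^2(H)$ and commutes with right translations, so right translation by $H$ becomes $\rho_H\otimes1_n$ on $L^2(H)\otimes\mathbb C^n$. $M$ commutes with right translations. An operator commuting with all $\rho_H(h)\otimes1_n$ is an $n\times n$ matrix with entries in $\rho_H(H)'$. As $H$ is abelian, the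 $\rho_H(h)$ generate $\operatorname{VN}(H)$, which by Plancherel is $L^\infty(\hat H)$ acting by multiplication on $L^2(\hat H)$ and is its own commutant. Hence $M\subset M_n(L^\infty(\hat H))\cong M_n(C(K))$ for some compact $K$, and Lemma 6 gives $\|u\|_{cb}\le n\|u\|$ for every bounded $u$ from an operator space into $M$.

**Step 2: compact maps into $M$ are limits of finite rank maps.** As a subalgebra of $M_n(C(K))$, $M$ is a subhomogeneous $C^*$-algebra. Such algebras are nuclear, and nuclear $C^*$-algebras have the approximation property: for each norm compact set $C\subset M$ and $\varepsilon>0$ there is a finite rank $v:M\to M$ with $\|vy-y\|\le\varepsilon$ on $C$. If $L_T$ is compact, apply this to $C=\overline{L_T(\text{ball})}$: $vL_T$ has finite rank and $\|vL_T-L_T\|\le\varepsilon$.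

**Step 3: identify $\mathcal{AP}(\hat G)$.** A bounded finite rank map $M_*\to M$ has the form $a\mapsto\sum_i\langle\phi_i,a\rangle y_i$ with $\phi_i\in(M_*)^*=M$, so it is the slice map of $\sum\phi_i\otimes y_i\in M\otimes M$. If $L_T$ is compact, it is by Step 2 a norm limit of such maps, and by Step 1 a cb-norm limit. By (4) and the Effros–Ruan isometry, $\Gamma(T)\in M\otimes_{\min}M$. Conversely, if $\Gamma(T)\in M\otimes_{\min}M$, then $L_T$ is a cb-norm limit, in particular a norm limit, of finite rank maps, so it is compact. Hence $\mathcal{AP}(\hat G)=\Gamma^{-1}(M\otimes_{\min}M)$, a $C^*$-algebra because $\Gamma$ is a $*$-homomorphism. $\square$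

For general $G$ the argument stops exactly at "norm limit, hence cb-norm limit". In $\|\cdot\|_\vee$ alone, multiplication is not under control, even on bounded sets. We now see this happen inside a free group.

## 5. Sums of free generators: $\|L_R\|$ small, $\|L_{R^*R}\|$ large

Let $F$ be a discrete free group whose free generators include $x$ and a family of others called $y$'s. Let $H=\langle x\rangle\cong\mathbb Z$. By Lemma 4, $\operatorname{VN}(H)=L^\infty(\mathbb T)$, $\lambda(x^n)\leftrightarrow z^n$, sits isometrically as a $*$-subalgebra of $\operatorname{VN}(F)$. If $f$ has absolutely convergent Fourier series, we also write $f$ for $\sum_n\hat f(n)\lambda(x^n)\in\operatorname{VN}(F)$; its operator norm is $\|f\|_\infty$ and $f^*f$ corresponds to $|f|^2$. Put $\tau(f)=\hat f(0)$.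

**Lemma 8.** Let $y_1,\dots,y_N$ be distinct generators other than $x$, and let $f_1,\dots,f_N$ have absolutely convergent Fourier series. Then
$$\Big\|\sum_i\lambda(y_i)f_i\Big\|\le2\,\Big\|\sum_i|f_i|^2\Big\|_\infty^{1/2}.$$
In particular $\|\sum_ic_i\lambda(y_i)\|\le2\|c\|_2$ for scalars $c_i$.

*Proof.*

**Step 1: split each $\lambda(y_i)$ according to cancellation.** Let $P_i$ (resp. $Q_i$) be the projection of $\ell^2(F)$ onto the closed span of the $\delta_w$ with $w$ a reduced word beginning with $y_i$ (resp. $y_i^{-1}$). If $w$ does not begin with $y_i^{-1}$, nothing cancels and $y_iw$ begins with $y_i$. If $w=y_i^{-1}w'$ is reduced, then $y_iw=w'$ does not begin with $y_i$. For instance $\delta_e\mapsto\delta_{y_i}$ is of the first kind, $\delta_{y_i^{-1}x}\mapsto\delta_x$ of the second. So $P_i\lambda(y_i)=\lambda(y_i)(1-Q_i)$, that is $\lambda(y_i)=P_i\lambda(y_i)+\lambda(y_i)Q_i$, and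
$$\sum_i\lambda(y_i)f_i=A+B,\qquad A=\sum_iP_i\lambda(y_i)f_i,\quad B=\sum_i\lambda(y_i)Q_if_i .$$

**Step 2: bound $A$ through $A^*A$.** The $P_i$ are mutually orthogonal, so
$$A^*A=\sum_if_i^*\lambda(y_i)^*P_i\lambda(y_i)f_i\le\sum_if_i^*f_i,\qquad\|A\|^2\le\Big\|\sum_i|f_i|^2\Big\|_\infty .$$

**Step 3: bound $B$ through $BB^*$.** If $w$ begins with $y_{i'}^{-1}$ and $n\ne0$, then $x^nw$ is reduced and begins with $x^{\pm1}$; so $Q_i\lambda(x^n)Q_{i'}=0$. For $n=0$ we get $Q_iQ_{i'}=\delta_{i,i'}Q_i$. Hence $Q_ifQ_{i'}=\delta_{i,i'}\tau(f)Q_i$ for every absolutely convergent $f$. Apply this to $f=f_if_{i'}^*$: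
$$BB^*=\sum_{i,i'}\lambda(y_i)Q_if_if_{i'}^*Q_{i'}\lambda(y_{i'})^*=\sum_i\tau(|f_i|^2)\,\lambda(y_i)Q_i\lambda(y_i)^*\le\tau\Big(\sum_i|f_i|^2\Big)1 .$$
Since $\tau$ is integration against normalized Lebesgue measure, $\|B\|^2\le\|\sum|f_i|^2\|_\infty$. Adding, $\|A+B\|\le2\|\sum_i|f_i|^2\|_\infty^{1/2}$. $\square$

By duality Lemma 8 says something about functions in $A(F)$: for $\|a\|\le1$ and any $n\in\mathbb Z$,
$$\Big(\sum_j|a(y_jx^n)|^2\Big)^{1/2}=\sup_{\|c\|_2\le1}\Big|\Big\langle\Big(\sum_jc_j\lambda(y_j)\Big)\lambda(x^n),a\Big\rangle\Big|\le2 .\tag{5}$$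

Now take $R_N=N^{-1/2}\sum_{j=1}^N\lambda(y_j)$ and compute by hand. First, $1=\|R_N\delta_e\|\le\|R_N\|\le2$. Second, for $\|a\|,\|b\|\le1$, Cauchy–Schwarz and (5) with $n=0$ give
$$|\langle R_N,ab\rangle|\le N^{-1/2}\sum_j|a(y_j)||b(y_j)|\le4N^{-1/2},\quad\text{so}\quad\|L_{R_N}\|\le4N^{-1/2}.$$
Third, $R_N^*R_N=1+\frac1N\sum_{i\ne j}\lambda(y_i^{-1}y_j)$ has coefficient $1$ at $e$, so $\langle R_N^*R_N,\delta_e\delta_e\rangle=1$ and $\|L_{R_N^*R_N}\|\ge1$. The operators stay bounded, their orbit maps tend to $0$ in norm, and the orbit maps of their squares do not. This is precisely the failure that the first approach could not exclude.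

It remains to turn a sequence into one operator. The obvious series $T=\sum_k\alpha_kR^{(k)}$, with scalars $\alpha_k$ and each $R^{(k)}$ a normalized sum over its own block of $m_k$ generators, does not work. If such a $T$ is bounded, then $\sum_k|\alpha_k|^2=\|T\delta_e\|^2<\infty$. But then Lemma 8 gives $\|\sum_{K<k\le K'}\alpha_kR^{(k)}\|\le2(\sum_{k>K}|\alpha_k|^2)^{1/2}$, so the series converges in norm and $T\in C_r^*(F)$, where, as we saw, no counterexample lives.

The way out is already in Lemma 8: the bound involves $\|\sum|f_i|^2\|_\infty$, not a sum of norms. Replace the scalars $\alpha_k$ by functions $\varphi_k\in\operatorname{VN}(H)$ with *disjoint supports* and $\|\varphi_k\|_\infty=1$. The sum stays bounded without converging in norm, the block normalization still makes the orbit maps small, and the "$1$" in $R^*R$ becomes $\varphi_k^2$. So $T^*T$ will contain $h=\sum\varphi_k^2$, and we can make $h$ discontinuous, against (3).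

## 6. An almost periodic operator on a free group with $T^*T$ not weakly almost periodic

**Reduction to infinite rank.** $\mathbb F_2=\langle u,v\rangle$ contains a free group of countably infinite rank, freely generated by the $v^iuv^{-i}$, $i\in\mathbb Z$. If $\mathbb F_2$ is closed and discrete in $G$, each of its subsets is closed in $G$. So by Lemma 4 it suffices to find $T$ on one discrete free group $F$ of countably infinite rank. Name its generators $x$ and $y_{k,j}$ with $k\ge1$, $1\le j\le m_k$; the integers $m_k$ are chosen now.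

**Construction.** Let $I_k=\{e^{it}:\frac1{2k+1}<t<\frac1{2k}\}$; these arcs are disjoint, and the arc $\frac1{2k+2}<t<\frac1{2k+1}$ between $I_{k+1}$ and $I_k$ meets none of them. Choose $\varphi_k\in C^\infty(\mathbb T)$ with $0\le\varphi_k\le1$, compact support in $I_k$, and $\varphi_k=1$ on a nonempty open arc. Put $h=\sum_k\varphi_k^2\le1$. Every neighbourhood of $1\in\mathbb T$ contains nonempty open arcs on which $h=1$ and nonempty open arcs on which $h=0$. A continuous function that agrees with $h$ a.e. would equal $1$, respectively $0$, everywhere on these arcs, which is impossible near the point $1$. So $h\in L^\infty(\mathbb T)$ is not a.e. equal to a continuous function.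

Since $\varphi_k$ is smooth, $c_k=\sum_n|\hat\varphi_k(n)|<\infty$. Choose integers $m_k\ge1$ with $m_k\ge16^kc_k^2$, so that $m_k^{-1/2}c_k\le4^{-k}$, and set
$$T_k=m_k^{-1/2}\sum_{j=1}^{m_k}\lambda(y_{k,j})\,\varphi_k=m_k^{-1/2}\sum_{j=1}^{m_k}\sum_n\hat\varphi_k(n)\lambda(y_{k,j}x^n).$$

**Step 1: the sum $T=\sum_kT_k$ exists in the weak\* topology.** Let $S_K=\sum_{k\le K}T_k$. Lemma 8, with $m_k^{-1/2}\varphi_k$ attached to each generator $y_{k,j}$, gives
$$\|S_K\|\le2\Big\|\sum_{k\le K}\sum_{j\le m_k}m_k^{-1}\varphi_k^2\Big\|_\infty^{1/2}=2\Big\|\sum_{k\le K}\varphi_k^2\Big\|_\infty^{1/2}\le2 .$$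
The elements $y_{k,j}x^n$ are pairwise distinct. So $\langle S_K,\delta_g\rangle$ equals $m_k^{-1/2}\hat\varphi_k(n)$ if $g=y_{k,j}x^n$ with $k\le K$, and $0$ otherwise; for each $g$ it is eventually constant in $K$. Finitely supported functions are dense in $A(F)$ and $(S_K)$ is bounded, so $S_K$ converges weak\* to some $T\in\operatorname{VN}(F)$.

**Step 2: $T\in\mathcal{AP}(\hat F)$.** We show that $L_T$ is a norm convergent sum of compact operators. Let $\|a\|,\|b\|\le1$. For fixed $k$ and $n$, (5) applies to $a$ and to $b$ on the generators $y_{k,1},\dots,y_{k,m_k}$, and Cauchy–Schwarz gives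
$$|\langle T_k,ab\rangle|\le m_k^{-1/2}\sum_n|\hat\varphi_k(n)|\sum_j|a(y_{k,j}x^n)||b(y_{k,j}x^n)|\le4m_k^{-1/2}c_k\le4\cdot4^{-k}.$$
So $\|L_{T_k}\|\le4\cdot4^{-k}$. Each $T_k$ is a norm limit of finitely supported operators $R$, for which $L_R$ has finite rank; since $\|L_{T_k}-L_R\|\le\|T_k-R\|$, $L_{T_k}$ is compact. Thus $\sum_kL_{T_k}$ converges in norm to a compact operator. It is $L_T$, because $\langle T,ab\rangle=\lim_K\langle S_K,ab\rangle=\sum_k\langle b,L_{T_k}a\rangle$. By Lemma 2 also $T^*\in\mathcal{AP}(\hat F)$.

**Step 3: the coefficients of $T^*T$ on $H$ are those of $h$.** By Step 1,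
$$T\delta_e=\sum_g\langle T,\delta_g\rangle\delta_g=\sum_{k,j,i}m_k^{-1/2}\hat\varphi_k(i)\,\delta_{y_{k,j}x^i}.$$
$T$ commutes with the right translation $\delta_s\mapsto\delta_{sx^n}$, so $T\delta_{x^n}=\sum_{k,j,i}m_k^{-1/2}\hat\varphi_k(i)\,\delta_{y_{k,j}x^{i+n}}$. Comparing coefficients at $y_{k,j}x^{i+n}$ and summing over the $m_k$ values of $j$,
$$\langle T^*T\delta_e,\delta_{x^n}\rangle=\langle T\delta_e,T\delta_{x^n}\rangle=\sum_k\sum_i\hat\varphi_k(i+n)\overline{\hat\varphi_k(i)}=\sum_k(\varphi_k\overline{\varphi_k})^\wedge(n)=\sum_k(\varphi_k^2)^\wedge(n)=\hat h(n),$$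
the last equality by dominated convergence, since the partial sums of $\sum\varphi_k^2$ lie between $0$ and $1$.

**Step 4: weak almost periodicity passes to the $H$-part.** For $b\in A(H)$ let $b^\circ$ be its extension by zero to $F$. If $b(t)=\langle\lambda_H(t)\xi,\eta\rangle$ with $\xi,\eta\in\ell^2(H)\subset\ell^2(F)$ and $\|\xi\|\|\eta\|=\|b\|$, then $\langle\lambda_F(g)\xi,\eta\rangle$ equals $b(g)$ for $g\in H$ and $0$ for $g\notin H$, because $gH\cap H=\emptyset$. So $b^\circ\in A(F)$ with $\|b^\circ\|\le\|b\|$; as restriction to $H$ is contractive, equality holds. Thus $b\mapsto b^\circ$ is an isometric homomorphism (Eymard). Let $E:\operatorname{VN}(F)\to\operatorname{VN}(H)$ be its adjoint, $\langle E(S),b\rangle=\langle S,b^\circ\rangle$. Then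
$$\langle c,L_{E(S)}b\rangle=\langle E(S),bc\rangle=\langle S,b^\circ c^\circ\rangle=\langle c^\circ,L_S(b^\circ)\rangle=\langle c,E(L_S(b^\circ))\rangle ,$$
so $L_{E(S)}=E\circ L_S\circ{}^\circ$, and $S\in\mathcal{WAP}(\hat F)$ implies $E(S)\in\mathcal{WAP}(\hat H)$.

**Step 5: conclusion.** The $n$-th Fourier coefficient of $E(T^*T)$ is $\langle T^*T,\delta_{x^n}\rangle=\hat h(n)$ by Step 3, so $E(T^*T)=h$. If $T^*T$ were in $\mathcal{WAP}(\hat F)$, then $h\in\mathcal{WAP}(\hat H)=C(\mathbb T)$ by Step 4 and (3), contrary to the choice of $h$. This proves Theorem 1(A): both spaces contain $T^*$ and $T$, and neither contains $T^*T$. $\blacksquare$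

**Remark 9 (squares).** Some self-adjoint $R\in\mathcal{AP}(\hat F)$ has $R^2\notin\mathcal{WAP}(\hat F)$. Indeed $T^*\delta_e$ is supported on the elements $x^{-i}y_{k,j}^{-1}$, and $T^*\delta_{x^n}$ on the elements $x^{-i}y_{k,j}^{-1}x^n$. For $n\ne0$ these sets are disjoint, so $\langle TT^*\delta_e,\delta_{x^n}\rangle=\langle T^*\delta_e,T^*\delta_{x^n}\rangle=0$. Hence $E(TT^*)$ is constant and $E(T^*T+TT^*)=h+\text{const}\notin C(\mathbb T)$, so $T^*T+TT^*\notin\mathcal{WAP}(\hat F)$ by Step 4 and (3). Write $T=R_1+iR_2$ with $R_1,R_2$ self-adjoint; they lie in $\mathcal{AP}(\hat F)$ by Lemma 2. As $T^*T+TT^*=2(R_1^2+R_2^2)$, at least one of $R_1^2,R_2^2$ is not in $\mathcal{WAP}(\hat F)$.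

## 7. Almost connected groups and discrete linear groups

**Corollary 10.**

(i) Let $G$ be a non-amenable almost connected locally compact group. Then neither $\mathcal{AP}(\hat G)$ nor $\mathcal{WAP}(\hat G)$ is an algebra.

(ii) Let $G$ be a discrete group that is linear over some field. The following are equivalent: $G$ is amenable; $\mathcal{AP}(\hat G)$ is a $C^*$-algebra; $\mathcal{WAP}(\hat G)$ is a $C^*$-algebra. In that case $\mathcal{AP}(\hat G)=\mathcal{WAP}(\hat G)=C_r^*(G)$.

*Proof.* (i) By Rickert (Trans. AMS 127 (1967); see Paterson, *Amenability*, Theorem 3.8) such a $G$ contains $\mathbb F_2$ as a closed discrete subgroup. Apply Theorem 1(A): $T,T^*\in\mathcal{AP}(\hat G)$ but $T^*T\notin\mathcal{WAP}(\hat G)$.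

(ii) If $G$ is amenable, Proposition 5 gives $\mathcal{AP}(\hat G)=\mathcal{WAP}(\hat G)=C_r^*(G)$, a $C^*$-algebra. Now let $G$ be non-amenable; we claim that $G$ contains $\mathbb F_2$. If it did not, then by Tits (J. Algebra 20 (1972)) $G$ would be virtually solvable (characteristic $0$) or would have a normal solvable subgroup with locally finite quotient (characteristic $p$). Solvable, finite and locally finite groups are amenable and extensions of amenable groups by amenable groups are amenable, so $G$ would be amenable. Hence $G\supset\mathbb F_2$, automatically closed and discrete, and Theorem 1(A) shows that neither space is a $C^*$-algebra. $\square$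

## 8. Compact groups: block matrices of $L_T$ and product vectors

For Theorem 1(B) we first translate everything to the dual object. Let $G$ be compact and $\hat G$ the set of (classes of) irreducible unitary representations $\rho$ on $H_\rho$, $d_\rho=\dim H_\rho$. By Peter–Weyl,
$$\operatorname{VN}(G)=\ell^\infty\text{-}\bigoplus_{\rho}B(H_\rho),\qquad A(G)=\ell^1\text{-}\bigoplus_\rho S_1(H_\rho),$$
where $S_1$ is the trace class, $(\omega_\rho)$ corresponds to $a(g)=\sum_\rho\operatorname{tr}(\omega_\rho\rho(g))$, and $\langle T,a\rangle=\sum_\rho\operatorname{tr}(\omega_\rho T_\rho)$. For $\rho,\tau\in\hat G$ choose isometric intertwiners $V_{\kappa,i}:H_\kappa\to H_\rho\otimes H_\tau$ whose ranges decompose $\rho\otimes\tau$ orthogonally, and put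
$$X_{\rho,\tau}=\sum_{\kappa,i}V_{\kappa,i}T_\kappa V_{\kappa,i}^*\in B(H_\rho\otimes H_\tau).$$
If $a,b$ correspond to $\omega\in S_1(H_\rho)$, $\omega'\in S_1(H_\tau)$, then $ab(g)=\operatorname{tr}\big((\omega\otimes\omega')(\rho\otimes\tau)(g)\big)$. Inserting $(\rho\otimes\tau)(g)=\sum V_{\kappa,i}\kappa(g)V_{\kappa,i}^*$, we see that $ab$ has components $\sum_iV_{\kappa,i}^*(\omega\otimes\omega')V_{\kappa,i}$, so
$$\langle T,ab\rangle=\operatorname{tr}\big((\omega\otimes\omega')X_{\rho,\tau}\big).\tag{6}$$

**Definition.** For $X\in B(H_1\otimes H_2)$ let $\|X\|_{\rm inj}=\sup|\langle X(\xi\otimes\eta),\xi'\otimes\eta'\rangle|$ over unit vectors $\xi,\xi'\in H_1$ and $\eta,\eta'\in H_2$.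

Every element of the unit ball of $S_1$ is an absolutely convex combination of operators $v\mapsto\langle v,\xi'\rangle\xi$ with unit vectors, and for such $\omega,\omega'$ the right side of (6) is $\langle X(\xi\otimes\eta),\xi'\otimes\eta'\rangle$. So $\|X_{\rho,\tau}\|_{\rm inj}$ is the norm of the block $S_1(H_\rho)\to B(H_\tau)$ of $L_T$.

*Examples.* If $T=\lambda(g)$, then $X_{\rho,\tau}=\rho(g)\otimes\tau(g)$ and $\|X_{\rho,\tau}\|_{\rm inj}=1$. More to the point, on $\mathbb C^n\otimes\mathbb C^n$ let $x=n^{-1/2}\sum_ie_i\otimes e_i$ and $Uv=\langle v,e_1\otimes e_1\rangle x$. Then $|\langle U(\xi\otimes\eta),\xi'\otimes\eta'\rangle|\le|\langle x,\xi'\otimes\eta'\rangle|=n^{-1/2}\big|\sum_i\overline{\xi'_i\eta'_i}\big|\le n^{-1/2}$, with equality for $\xi=\eta=\xi'=\eta'=e_1$; so $\|U\|_{\rm inj}=n^{-1/2}$. But $U^*U=p\otimes p$, $p$ the projection onto $\mathbb Ce_1$, has $\|U^*U\|_{\rm inj}=1$. This is the compact analogue of $R_N$ in Section 5: small for product vectors, with a square that is not small.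

**Lemma 11 (criterion).** Suppose that for every $\delta>0$ there is a finite $\mathcal F\subset\hat G$ with $\|X_{\rho,\tau}\|_{\rm inj}\le\delta$ whenever $\rho\notin\mathcal F$ and $\tau\notin\mathcal F$. Then $T\in\mathcal{AP}(\hat G)$.

*Proof.* Let $Q$ on $A(G)$ and $P$ on $\operatorname{VN}(G)$ be the coordinate projections onto the finite-dimensional sums of the $\mathcal F$-blocks. Then
$$L_T=L_TQ+PL_T(1-Q)+(1-P)L_T(1-Q).$$
The first two terms have finite rank. The last maps an $\ell^1$-sum to an $\ell^\infty$-sum, so its norm is the supremum of its block norms, which is $\le\delta$. Hence $L_T$ is a norm limit of finite rank operators. $\square$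

The condition asks for smallness only when *both* indices leave $\mathcal F$. This is essential for us: with $\tau=\kappa$ and $\rho$ trivial, $X_{\rho,\tau}=T_\kappa$ acts on $\mathbb C\otimes H_\kappa$, all unit vectors are product vectors, and the block norm is the full operator norm $\|T_\kappa\|$.

**Definition.** For an isometry $V:K\to H_1\otimes H_2$ let $\beta(V)=\sup\{\|V^*(\xi\otimes\eta)\|:\|\xi\|=\|\eta\|=1\}$.

*Examples.* The identity of $H_1\otimes H_2$ has $\beta=1$. For $V:\mathbb C\to H_1\otimes H_2$, $1\mapsto x$ with $x$ a unit vector, $\beta(V)=\sup|\langle\xi\otimes\eta,x\rangle|$ is the largest Schmidt coefficient of $x$. Clearly, for $U\in B(K)$,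
$$\|VUV^*\|_{\rm inj}=\sup|\langle UV^*(\xi\otimes\eta),V^*(\xi'\otimes\eta')\rangle|\le\|U\|\,\beta(V)^2.\tag{7}$$

**Lemma 12.** Let $V:K\to H_1\otimes H_2$ and $W:K'\to H_1'\otimes H_2'$ be isometries between finite-dimensional spaces. For $V\otimes W:K\otimes K'\to(H_1\otimes H_1')\otimes(H_2\otimes H_2')$ we have $\beta(V\otimes W)\le\min(\beta(V),\beta(W))$.

*Proof.* Let $\xi=\sum_is_ix_i\otimes x_i'$ and $\eta=\sum_jt_jy_j\otimes y_j'$ be Schmidt decompositions of unit vectors of $H_1\otimes H_1'$ and $H_2\otimes H_2'$. Since $W^*$ is a contraction and the $x_i'\otimes y_j'$ are orthonormal,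
$$\|(V\otimes W)^*(\xi\otimes\eta)\|^2\le\Big\|\sum_{i,j}s_it_jV^*(x_i\otimes y_j)\otimes(x_i'\otimes y_j')\Big\|^2=\sum_{i,j}s_i^2t_j^2\|V^*(x_i\otimes y_j)\|^2\le\beta(V)^2,$$
using $\sum s_i^2=\sum t_j^2=1$. By symmetry the same holds with $\beta(W)$. $\square$

**Lemma 13.** Let $\rho,\tau,\kappa$ be irreducible representations of a compact group and $V:H_\kappa\to H_\rho\otimes H_\tau$ an isometric intertwiner. Then $\beta(V)^2\le d_\kappa/\max(d_\rho,d_\tau)$.

*Proof.* Define $W:H_\tau\to\overline{H_\rho}\otimes H_\kappa$ by $\langle W\eta,\bar\xi\otimes v\rangle=\langle\xi\otimes\eta,Vv\rangle$; both sides are linear in $\xi$ and $\eta$ and conjugate-linear in $v$, so $W$ is well defined and linear. It intertwines $\tau$ and $\bar\rho\otimes\kappa$: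
$$\langle W\tau(g)\eta,\bar\xi\otimes v\rangle=\langle\rho(g^{-1})\xi\otimes\eta,V\kappa(g^{-1})v\rangle=\langle(\bar\rho\otimes\kappa)(g)W\eta,\bar\xi\otimes v\rangle .$$
By Schur's lemma $W^*W=c1$. Computing Hilbert–Schmidt norms in orthonormal bases, $W$ and $V$ have the same matrix entries up to conjugation, so $cd_\tau=\|W\|_{HS}^2=\|V\|_{HS}^2=d_\kappa$. Hence for unit vectors $|\langle V^*(\xi\otimes\eta),v\rangle|=|\langle W\eta,\bar\xi\otimes v\rangle|\le\|W\eta\|=(d_\kappa/d_\tau)^{1/2}$. The bound with $d_\rho$ is symmetric. $\square$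

*Example.* For $\tau=\bar\rho$ and $\kappa$ trivial, $V(1)=d_\rho^{-1/2}\sum_ie_i\otimes\bar e_i$, and $\beta(V)^2=1/d_\rho$: equality in Lemma 13.

## 9. How the standard representation of $SU(n)$ sits in tensor products

Let $n\ge4$ and let $\pi$ be the standard representation of $SU(n)$ on $\mathbb C^n$.

**Lemma 14.**

1. Every nontrivial irreducible representation other than $\pi,\bar\pi$ has dimension $\ge n(n-1)/2$; so all nontrivial ones have dimension $\ge n$.
2. For each $D$, only finitely many irreducible representations of $SU(n)$ have dimension $\le D$.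
3. $\pi$ has multiplicity $\le1$ in $\rho\otimes\tau$ for irreducible $\rho,\tau$.
4. If $\rho,\tau\in\{\pi,\bar\pi\}$, then $\pi\not\subset\rho\otimes\tau$. Moreover $\pi\not\subset\rho\otimes\bar\rho$ for every irreducible $\rho$.

*Proof.* 1. Let $\lambda=(\lambda_1\ge\dots\ge\lambda_n=0)\ne0$ be the highest weight. All permutations of $\lambda$ occur as weights. Distinct permutations remain distinct modulo $\mathbb Z(1,\dots,1)$, because they have equal coordinate sums. So the dimension is at least the size of the $S_n$-orbit of $\lambda$. Group the coordinates of $\lambda$ into classes of equal values. If some class has size $k$ with $2\le k\le n-2$, the orbit has at least $\binom nk\ge\binom n2$ elements. If all classes have size $1$, it has $n!$ elements. Otherwise some class has size $\ge n-1$, and not $n$ since $\lambda\ne0$ and $\lambda_n=0$; so $\lambda=(a,0,\dots,0)$ or $(a,\dots,a,0)$, and the representation is $\mathrm{Sym}^a\mathbb C^n$ or its dual. For $a=1$ this is $\pi$ or $\bar\pi$; for $a\ge2$ the dimension is $\binom{n+a-1}a\ge\binom{n+1}2\ge\binom n2$.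 Finally $n(n-1)/2\ge n$.

2. In Weyl's dimension formula every factor is $\ge1$, and the factor of the $i$-th simple root is $1+a_i$, where $a_i$ is the $i$-th Dynkin label. So the dimension is $\ge1+a_i$ for every $i$, and dimension $\le D$ leaves finitely many labels.

3. By moving factors across, the multiplicity of $\pi$ in $\rho\otimes\tau$ is that of the trivial representation in $\bar\pi\otimes\rho\otimes\tau$, which is that of $\bar\tau$ in $\rho\otimes\bar\pi$. We recall why the multiplicity of $V_\nu$ in $V_\lambda\otimes V_\mu$ is at most $\dim V_\mu(\nu-\lambda)$. It is the dimension of the space of $u\in V_\lambda\otimes V_\mu$ of weight $\nu$ killed by the raising operators $\mathfrak n^+$. View $u$ as a linear map $\phi_u:V_\lambda^*\to V_\mu$; being killed means that $\phi_u$ commutes with $\mathfrak n^+$. As $V_\lambda^*$ is generated under $\mathfrak n^+$ by its lowest weight vector, of weight $-\lambda$, the map $\phi_u$ is determined by the image of that vector, which lies in $V_\mu(\nu-\lambda)$. For $V_\mu=\bar\pi$ all weight spaces have dimension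 $\le1$.

4. Let $\zeta=e^{2\pi i/n}$. The central element $\zeta1$ acts on $\pi$ by $\zeta$; on $\pi\otimes\pi$, $\pi\otimes\bar\pi$, $\bar\pi\otimes\bar\pi$ by $\zeta^2,1,\zeta^{-2}$; and on $\rho\otimes\bar\rho$ by $1$. None of these equals $\zeta$, since $\zeta\ne1$ and, as $n\ge4$, $\zeta^3\ne1$. $\square$

Now let $\pi\subset\rho\otimes\tau$ with $\rho,\tau$ irreducible and *both nontrivial*. By parts 4 and 1 one of them has dimension $\ge n(n-1)/2$, and Lemma 13 shows that the isometric intertwiner $V:\mathbb C^n\to H_\rho\otimes H_\tau$ satisfies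
$$\beta(V)^2\le\frac n{\max(d_\rho,d_\tau)}\le\frac2{n-1}.\tag{8}$$
*Example.* For $n=4$, contraction shows $\pi\subset\Lambda^2\mathbb C^4\otimes\bar\pi$; here $d_\rho=6$, $d_\tau=4$, and both bounds in (8) are $2/3$.

If instead one of $\rho,\tau$ is trivial, then the other is $\pi$ and $\beta(V)=1$: no gain. The construction has to compensate for exactly this case, and the vector $x$ of Section 8 does it.

## 10. A triangular family of rank-one blocks

From now on $G=\prod_{l\ge1}(SU(n_l)\times SU(n_l))$, $n_l=l+3\ge4$. Index the factors by $J=\{1,2,\dots\}\sqcup\{1',2',\dots\}$, with $n_{l'}=n_l$. Elements of $\hat G$ are $\rho=\bigotimes_{j\in J}\rho_j$ with $\rho_j$ irreducible and almost all $\rho_j$ trivial. (A unitary group $U(d)$ has no small subgroups, so a finite-dimensional representation is trivial on all but finitely many factors.) Let $\pi_j$ be the standard representation of the $j$-th factor. For $l\le m$ let $\kappa_{l,m}=\pi_l\otimes\pi_{m'}\in\hat G$, acting on $\mathbb C^{n_l}\otimes\mathbb C^{n_m}$, and put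
$$x_{l,m}=n_l^{-1/2}\sum_{i=1}^{n_l}e_i\otimes e_i,\qquad U_{l,m}v=\langle v,e_1\otimes e_1\rangle\,x_{l,m}.$$
Let $T\in\operatorname{VN}(G)$ have component $U_{l,m}$ at $\kappa_{l,m}$ for $l\le m$, and $0$ elsewhere. Then $\|T\|=1$. The component of $T^*T$ at $\kappa_{l,m}$, $l\le m$, is $p_l\otimes p_m$, where $p_l$ is the projection onto $\mathbb Ce_1\subset\mathbb C^{n_l}$, and all other components are $0$.

**Step 1: $T^*T\notin\mathcal{WAP}(\hat G)$.** We use iterated limits. Put $S=T^*T$, $a_l(g)=\langle\pi_l(g)e_1,e_1\rangle$, $b_m(g)=\langle\pi_{m'}(g)e_1,e_1\rangle$. They correspond to $p_l$ at $\pi_l$ and $p_m$ at $\pi_{m'}$, so they have norm $1$ in $A(G)$. The product $a_lb_m$ corresponds to $p_l\otimes p_m$ at the irreducible representation $\pi_l\otimes\pi_{m'}$. Hence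
$$\langle S,a_lb_m\rangle=1\ \text{ if } l\le m,\qquad\langle S,a_lb_m\rangle=0\ \text{ if } l>m .$$
The iterated limits are $1$ ($m\to\infty$ first) and $0$ ($l\to\infty$ first). By Lemma 3, $S\notin\mathcal{WAP}(\hat G)$. This is the half-line example of Section 2 once more.

*Remark.* If we kept only the diagonal blocks $U_{l,l}$, the resulting $S'$ would satisfy $\langle S',a_lb_m\rangle=\delta_{l,m}$. Then $\|b_m\cdot S'-b_q\cdot S'\|\ge|\langle a_m,b_m\cdot S'-b_q\cdot S'\rangle|=1$ for $m\ne q$, so $S'\notin\mathcal{AP}(\hat G)$; but both iterated limits are $0$ and Lemma 3 gives nothing for these sequences. The triangle $l\le m$ is there to defeat $\mathcal{WAP}$.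

## 11. Matched and split coordinates: the operator is almost periodic

We verify the criterion of Lemma 11 for $T$.

**Step 2: compute $X_{\rho,\tau}$.** The aim is to see that at most one block of $T$ contributes. Let $X_{\rho,\tau}\ne0$. Then some $\kappa_{l,m}$, $l\le m$, is contained in $\rho\otimes\tau=\bigotimes_j(\rho_j\otimes\tau_j)$. So for $j\ne l,m'$ the trivial representation is contained in $\rho_j\otimes\tau_j$, i.e. $\tau_j=\bar\rho_j$; call such a coordinate *matched*. And $\pi_j\subset\rho_j\otimes\tau_j$ for $j=l,m'$. By Lemma 14.4, $\tau_j\ne\bar\rho_j$ at these two. So $l$ and $m'$ are exactly the unmatched coordinates of the pair $(\rho,\tau)$, and $\kappa_{l,m}$ is determined by $(\rho,\tau)$. Its multiplicity in $\rho\otimes\tau$ is the product of the multiplicities over the coordinates: $1$ at each matched one by Schur, and $1$ at $l,m'$ by Lemma 14.3. Hence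
$$X_{\rho,\tau}=VU_{l,m}V^*,\qquad V=V'\otimes V_l\otimes V_{m'} .$$
Here $\rho'=\bigotimes_{j\text{ matched}}\rho_j$, $V':\mathbb C\to H_{\rho'}\otimes H_{\bar\rho'}$ is the isometric intertwiner of the matched part, and $V_j:\mathbb C^{n_j}\to H_{\rho_j}\otimes H_{\tau_j}$ for $j=l,m'$. By (7) and Lemma 12,
$$\|X_{\rho,\tau}\|_{\rm inj}\le\beta(V)^2\le\min\big(\beta(V')^2,\beta(V_l)^2,\beta(V_{m'})^2\big).\tag{9}$$

Call an unmatched coordinate $j\in\{l,m'\}$ *split* if one of $\rho_j,\tau_j$ is trivial; the other is then $\pi_j$.

*Example.* Let $\sigma$ be an irreducible representation of factor $5$. For $\rho=\pi_1\otimes\sigma$ and $\tau=\bar\sigma\otimes\pi_{3'}$, coordinate $5$ is matched and $1,3'$ are split, on opposite sides. For $\rho=\sigma$ and $\tau=\pi_1\otimes\bar\sigma\otimes\pi_{3'}$ they are split on the same side. If $\rho_1=\Lambda^2\mathbb C^4$ and $\tau_1=\bar\pi_1$, coordinate $1$ is unmatched and not split.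

Fix $0<\delta<1$ (this suffices for the criterion) and suppose $\|X_{\rho,\tau}\|_{\rm inj}>\delta$. In Steps 3–5, "finite set" always means a finite set depending only on $\delta$. We must show that $\rho$ or $\tau$ lies in a finite set.

**Step 3: the matched part lies in a finite set.** Lemma 13 with $\kappa$ trivial gives $\beta(V')^2\le1/d_{\rho'}$, so by (9) $d_{\rho'}<1/\delta$. A nontrivial matched $\rho_j$ has $n_j\le d_{\rho_j}\le d_{\rho'}<1/\delta$ by Lemma 14.1. So $\rho'$ is nontrivial only at coordinates with $n_j<1/\delta$, which are finitely many, and by Lemma 14.2 its entries there belong to finite sets. The same holds for $\bar\rho'$.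

**Step 4: unmatched coordinates that are not split lie in a finite set.** If $j\in\{l,m'\}$ is not split, both $\rho_j$ and $\tau_j$ are nontrivial, and (9) with (8) gives
$$\frac2{n_j-1}>\delta,\qquad\max(d_{\rho_j},d_{\tau_j})<\frac{n_j}\delta .$$
So $j$ belongs to a finite set of coordinates and, by Lemma 14.2, $(\rho_j,\tau_j)$ to a finite set of pairs.

**Step 5: go through the cases.** Here we show that $\rho$ or $\tau$ is confined, whatever $l$ and $m'$ look like.

*Both split, on the same side.* If $\rho_l$ and $\rho_{m'}$ are both trivial, then $\rho$ is determined by $\rho'$ and lies in a finite set by Step 3. Otherwise $\tau_l$ and $\tau_{m'}$ are both trivial, and $\tau$, determined by $\bar\rho'$, lies in a finite set. No bound on $l,m$ is needed, or available: this is where the form of Lemma 11 counts.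

*Both split, on opposite sides.* Say $\rho_l=\pi_l$, $\tau_l=1$, $\rho_{m'}=1$, $\tau_{m'}=\pi_{m'}$. Here (9) gives nothing at $l,m'$, and we use the shape of $U_{l,m}$. By Schur, $V_l\otimes V_{m'}$ may be identified with the identity $\mathbb C^{n_l}\otimes\mathbb C^{n_m}\to H_{\rho_l}\otimes H_{\tau_{m'}}$. Since $\langle U_{l,m}\zeta,\zeta'\rangle=\langle\zeta,e_1\otimes e_1\rangle\langle x_{l,m},\zeta'\rangle$, for unit vectors
$$|\langle X_{\rho,\tau}(\xi\otimes\eta),\xi'\otimes\eta'\rangle|=|\langle V^*(\xi\otimes\eta),e_1\otimes e_1\rangle|\,|\langle Vx_{l,m},\xi'\otimes\eta'\rangle|\le|\langle Vx_{l,m},\xi'\otimes\eta'\rangle| .$$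
Let $V_x:\mathbb C\to\mathbb C^{n_l}\otimes\mathbb C^{n_m}$, $1\mapsto x_{l,m}$. Then $Vx_{l,m}=(V'\otimes V_x)(1)$, where the first legs of $V'$ and $V_x$ together form $H_\rho=H_{\rho'}\otimes\mathbb C^{n_l}$ and the second legs form $H_\tau=H_{\bar\rho'}\otimes\mathbb C^{n_m}$. By Lemma 12,
$$\|X_{\rho,\tau}\|_{\rm inj}\le\beta(V'\otimes V_x)\le\beta(V_x)=n_l^{-1/2},$$
the largest Schmidt coefficient of $x_{l,m}$. So $\delta<n_l^{-1/2}$, that is $n_l<\delta^{-2}$, and $l$ lies in a finite set. As $\rho$ is determined by $l$ and $\rho'$, it lies in a finite set. In the reversed situation, $\tau_l=\pi_l$, $\rho_l=1$, $\tau_{m'}=1$, $\rho_{m'}=\pi_{m'}$, the same argument bounds $l$ and confines $\tau$, which is determined by $l$ and $\bar\rho'$.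

*At least one of $l,m'$ is not split.* By Step 4 that coordinate lies in a finite set, and its pair of entries lies in a finite set of pairs. If the other coordinate is not split either, the same applies to it, and with Step 3 both $\rho$ and $\tau$ lie in finite sets. If the other coordinate is split, one of $\rho,\tau$ is trivial there. That representation is determined by its matched part and its entry at the non-split coordinate, so it lies in a finite set.

**Step 6: conclusion.** Collecting the finite sets, we get a finite $\mathcal F_\delta\subset\hat G$ such that $\|X_{\rho,\tau}\|_{\rm inj}>\delta$ forces $\rho\in\mathcal F_\delta$ or $\tau\in\mathcal F_\delta$. By Lemma 11, $T\in\mathcal{AP}(\hat G)$. With Step 1 this proves the first statement of Theorem 1(B), and Lemma 4 carries it to every locally compact group containing $G$ as a closed subgroup. $\blacksquare$
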